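\title{Vietoris--Rips complexes and metric thickenings of spheres just beyond the scale of the regular simplex}

\begin{abstract}
Let $r_n$ be the geodesic diameter of a regular $(n+1)$-simplex inscribed in the unit sphere $S^n$. We prove that for $r_n<r<r_n+\varepsilon$, with $\varepsilon=1/(20000(n+1)^{12})$, the open and closed Vietoris--Rips complexes and the open and closed Vietoris--Rips metric thickenings of $S^n$ at scale $r$ are all homotopy equivalent to $\Sigma^{n+1}\,\mathrm{SO}(n+1)/A_{n+2}$. This confirms a conjecture of Adamaszek, Adams and Frick for every $n\ge1$. The proof rests on a rigidity estimate: a finite set of diameter at most $r$ whose convex hull contains the origin splits into $n+2$ clusters, each within $O(r-r_n)$ of a vertex of a regular simplex. We also describe the four spaces for $r\le r_n$.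
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Z$ be a metric space and $r>0$. The \emph{Vietoris--Rips complexes} $\mathrm{VR}_\le(Z;r)$ and $\mathrm{VR}_<(Z;r)$ are the simplicial complexes with vertex set $Z$ whose simplices are the finite nonempty subsets of diameter $\le r$, respectively $<r$. As spaces they are identified with their geometric realizations: a point is a formal convex combination $\sum\lambda_ix_i$ of the vertices of a simplex, and a set is closed when it meets each closed simplex in a closed set.

The \emph{Vietoris--Rips metric thickenings} $\mathrm{VR}^m_\le(Z;r)$ and $\mathrm{VR}^m_<(Z;r)$ are the sets of finitely supported probability measures $\mu=\sum_{i=0}^k\lambda_i\delta_{x_i}$ on $Z$, with $\lambda_i>0$ and $\sum\lambda_i=1$, whose support $\{x_0,\dots,x_k\}$ has diameter $\le r$, respectively $<r$. They are metrized by the $1$-Wasserstein distance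
\[
d_W(\mu,\nu)=\inf_\pi\int_{Z\times Z}d(x,y)\,d\pi(x,y),
\]
the infimum being taken over all couplings $\pi$ of $\mu$ and $\nu$, that is, over all measures on $Z\times Z$ with marginals $\mu$ and $\nu$.

All four constructions fill in every configuration of points that fits within scale $r$. A complex and the corresponding thickening have the same points: the \emph{natural map} $\iota$, sending $\sum\lambda_ix_i$ to $\sum\lambda_i\delta_{x_i}$, is a bijection. They differ in topology. In the complex the vertex set $Z$ is discrete, and the metric of $Z$ is felt only through the choice of simplices. In the thickening $x\mapsto\delta_x$ is an isometric embedding of $Z$, since $\delta_{(x,y)}$ is the only coupling of $\delta_x$ and $\delta_y$.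

Let $S^n$, $n\ge1$, be the unit sphere with its geodesic metric $d$. If a measure on $S^n$ is supported in an open hemisphere, its mean in $\mathbb R^{n+1}$ is nonzero and can be projected back to the sphere. As long as every set of diameter $\le r$ lies in an open hemisphere, one therefore expects the homotopy type $S^n$. This lasts up to
\[
r_n=\arccos\Bigl(-\frac1{n+1}\Bigr),
\]
the distance between any two of the $n+2$ vertices of a regular $(n+1)$-simplex inscribed in $S^n$: a finite set of diameter $<r_n$ lies in an open hemisphere (Lemma~\ref{lem:weights}), and a finite set of diameter $\le r_n$ that does not is the vertex set of a regular simplex (Lemma~\ref{lem:clusters}). The group $\mathrm{SO}(n+1)$ acts transitively on the inscribed regular simplices, and the stabilizer of one of them, its group of rotational symmetries, is isomorphic to the alternating group $A_{n+2}$. So at scale $r_n$ a family of $(n+1)$-dimensional simplices parametrized by the coset space $\mathrm{SO}(n+1)/A_{n+2}$ appears. It is known that $\mathrm{VR}^m_\le(S^n;r)\simeq S^n$ for $0<r<r_n$ and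 that
\begin{equation}\label{eq:known}
\mathrm{VR}^m_\le(S^n;r_n)\simeq\Sigma^{n+1}\,\frac{\mathrm{SO}(n+1)}{A_{n+2}},
\end{equation}
where $\Sigma^{n+1}$ is the $(n+1)$-fold suspension. We use \eqref{eq:known} as given; Remark~\ref{rem:join} shows how this space arises.

What happens just beyond $r_n$? The sets of diameter $\le r$ that surround the origin should be small perturbations of regular simplices, so the thickenings should not change. The complexes should now agree with them, because two nearby regular simplices span a common simplex once $r>r_n$, and this lets the complex detect the topology of $\mathrm{SO}(n+1)/A_{n+2}$. This is the conjecture posed by Adamaszek, Adams and Frick \cite{AAF}: for every $n$ there is $\varepsilon>0$ such that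
\begin{enumerate}
\item[(1)] $\mathrm{VR}^m_\le(S^n;r)\simeq\Sigma^{n+1}\,\mathrm{SO}(n+1)/A_{n+2}$ for all $r_n\le r<r_n+\varepsilon$, and
\item[(2)] $\mathrm{VR}^m_<(S^n;r)$, $\mathrm{VR}_<(S^n;r)$ and $\mathrm{VR}_\le(S^n;r)$ are homotopy equivalent to $\Sigma^{n+1}\,\mathrm{SO}(n+1)/A_{n+2}$ for all $r_n<r<r_n+\varepsilon$.
\end{enumerate}
(The range is printed in \cite{AAF} as $r_n\le r<r+\varepsilon$, evidently a misprint for $r_n\le r<r_n+\varepsilon$.) We prove the conjecture for every $n\ge1$.

\begin{theorem}\label{thm:main}
Let $n\ge1$, $\varepsilon=\dfrac1{20000\,(n+1)^{12}}$ and $r_n<r<r_n+\varepsilon$. In the commutative diagram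
\[
\begin{array}{ccccc}
&&\mathrm{VR}_<(S^n;r)&\subset&\mathrm{VR}_\le(S^n;r)\\[2pt]
&&\big\downarrow{\scriptstyle\iota}&&\big\downarrow{\scriptstyle\iota}\\[4pt]
\mathrm{VR}^m_\le(S^n;r_n)&\subset&\mathrm{VR}^m_<(S^n;r)&\subset&\mathrm{VR}^m_\le(S^n;r)
\end{array}
\]
the three inclusions are homotopy equivalences and the two natural maps are weak homotopy equivalences. All four spaces at scale $r$ are homotopy equivalent to $\Sigma^{n+1}\,\mathrm{SO}(n+1)/A_{n+2}$.
\end{theorem}

Together with \eqref{eq:known} this gives both parts of the conjecture with the stated $\varepsilon$. The same lemmas describe the remaining scales.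

\begin{theorem}\label{thm:low}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] For $0<r<r_n$ the spaces $\mathrm{VR}_<(S^n;r)$, $\mathrm{VR}_\le(S^n;r)$, $\mathrm{VR}^m_<(S^n;r)$ and $\mathrm{VR}^m_\le(S^n;r)$ are homotopy equivalent to $S^n$. Also $\mathrm{VR}_<(S^n;r_n)\simeq\mathrm{VR}^m_<(S^n;r_n)\simeq S^n$.
\item[(b)] $\mathrm{VR}_\le(S^n;r_n)\simeq\bigvee_{2^{\aleph_0}}S^{n+1}$, in contrast with \eqref{eq:known}.
\end{enumerate}
\end{theorem}

Hence $r=r_n$ cannot be included in part (2) of the conjecture for any of its three spaces. Indeed $\mathrm{SO}(n+1)/A_{n+2}$ is nonempty and connected, so the reduced homology of its $(n+1)$-fold suspension vanishes in degrees $\le n+1$, unlike that of $S^n$ and of $\bigvee S^{n+1}$.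

Section~\ref{sec:circle} works out the three geometric ideas of the proof on the circle. After the conventions of Section~\ref{sec:conv}, Sections~\ref{sec:rigid} and~\ref{sec:move} contain the spherical geometry, and Section~\ref{sec:thick} treats the thickenings. Section~\ref{sec:open} compares the open complex with the open thickening, Section~\ref{sec:closed} compares the two complexes and completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:low} proves Theorem~\ref{thm:low}.

\section{The circle}\label{sec:circle}

Let $n=1$ and write points of $S^1$ as angles modulo $2\pi$. Here $r_1=2\pi/3$, the regular simplices are the equilateral triangles, $\mathrm{SO}(2)/A_3$ is a circle, and its double suspension is $S^3$. Let $r=2\pi/3+t$ with $0<t<\pi/30$.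

\emph{Rigidity.} Let $K$ be a finite set of diameter $\le r$ whose convex hull in $\mathbb R^2$ contains $0$. Since $r<\pi$, no two points of $K$ are antipodal, so $0$ lies in a triangle with vertices $x_0,x_1,x_2\in K$, and the three arcs that these points cut out are shorter than $\pi$. The lengths of the arcs are then distances, so each is at most $r$; they add up to $2\pi$, so each is at least $2\pi-2r=2\pi/3-2t$. Any $y\in K$ lies on one of the arcs, say on the arc from $x_1$ to $x_2$ that avoids $x_0$. Put $x_0=0$, $x_1=\alpha_1$, $x_2=2\pi-\alpha_2$ with $\alpha_i\in[2\pi/3-2t,\,2\pi/3+t]$. Then $y\in[\alpha_1,2\pi-\alpha_2]$, and $d(x_0,y)\le r$ forces $y\le r$ or $y\ge2\pi-r$. So $y$ is within $r-\alpha_i\le3t$ of $x_1$ or $x_2$. Thus $K$ falls into three clusters, and every point of $K$ is within $5t$ of a vertex of the equilateral triangle $\{0,2\pi/3,4\pi/3\}$. The cluster size is \emph{linear} in the excess $t$.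

\emph{Contraction.} A measure $\mu$ supported on such a set $K$ has three cluster masses $p_0,p_1,p_2>0$. Move every point of the $i$th cluster at constant speed to the vertex $\xi_i$ of a nearby equilateral triangle. If $x$ moves to $\xi_i$ and $y$ moves to $\xi_i+2\pi/3$, then at time $s$ their angular difference is $(1-s)(y-x)+s\cdot2\pi/3$. For points within $\pi/6$ of their vertices $y-x$ lies in $(\pi/3,\pi)$ and is the distance, so the distance at time $s$ is a convex combination of a number $\le r$ and $2\pi/3<r$. The support keeps diameter $\le r$, and $\mu$ is deformed to $\sum p_i\delta_{\xi_i}$, a measure at scale $r_1$. So the thickening consists of two pieces, each with the same homotopy type at scale $r$ as at scale $r_1$: the measures supported in an open half-circle, which contract onto $S^1$, and the clustered measures. The number $\min_ip_i$ tends to $0$ as one passes from the second piece to the first, and it is the coordinate along which the two pieces are glued. In higher dimensions motion along great circles is no longer linear. It costs an error quadratic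 in the cluster size, which is beaten by the gain from $r_n<r$ exactly because the cluster size is linear in the excess.

\emph{Free vertices.} To compare $\mathrm{VR}_\le$ with $\mathrm{VR}_<$ one has to get rid of simplices $\sigma$ of diameter exactly $r$. Call a vertex $x\in\sigma$ free if it can be moved slightly so that its distances to all other vertices become $<r$. On the circle $x$ fails to be free precisely when both $x+r$ and $x-r$ belong to $\sigma$. If no vertex is free, then $\sigma$ is invariant under rotation by $r$, hence under rotation by $3r=3t$ modulo $2\pi$. The points $x+3t,x+6t,\dots$ go around the circle in steps shorter than the open arc $(x+r,x+2\pi-r)$, whose length is $2\pi/3-2t$. One of them lands in this arc, at distance $>r$ from $x$, which is impossible. So every simplex has a free vertex. Both $t>0$ and the smallness of $t$ matter: the equilateral triangle at $r=2\pi/3$ and the regular pentagon at $r=4\pi/5$ have no free vertex.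

\section{Conventions and standard facts}\label{sec:conv}

\subsection*{Constants}
Put $a=n+1\ge2$, $N=n+2$, $c_0=1/a$ and $\varepsilon=1/(20000a^{12})$. For $r\in(0,\pi)$ let
\[
c=-\cos r,\qquad\eta=c-c_0 .
\]
Then $d(x,y)\le r$ if and only if $\langle x,y\rangle\ge-c$, and likewise with strict inequalities. The number $\eta$ is the excess of the scale over $r_n$: $\eta=0$ means $r=r_n$, and since $\cos$ is decreasing on $[0,\pi]$ and $1$-Lipschitz, $r_n<r<r_n+\varepsilon$ implies $0<\eta<\varepsilon$. Put
\[
\gamma=31a^5\eta,\qquad D=80a^6\eta,\qquad\rho=\frac1{8a}.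
\]
For $0\le\eta\le\varepsilon$ we have
\begin{equation}\label{eq:const}
c_0\le c<\frac1n,\qquad c\le2c_0\le1,\qquad(2a+1)\gamma\le D\le\rho\le\frac1{16},\qquad(1+c)D^2\le\frac{16}{25}\,\eta .
\end{equation}
Indeed $\varepsilon<\frac1{na}=\frac1n-c_0\le c_0$; next $(2a+1)\gamma\le\frac52a\gamma\le D\le\frac1{250a^6}$; and $(1+c)D^2\le12800a^{12}\eta^2\le\frac{12800}{20000}\eta$. The last inequality is the one that dictates the exponent $12$ in $\varepsilon$.

We write $|x-y|$ for Euclidean distance, so that $|x-y|\le d(x,y)$ and $|x-y|^2=2-2\langle x,y\rangle$ on $S^n$, and $|T|$ for the operator norm of a matrix. We abbreviate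
\[
X_\le(r)=\mathrm{VR}^m_\le(S^n;r),\quad X_<(r)=\mathrm{VR}^m_<(S^n;r),\quad K_\le(r)=\mathrm{VR}_\le(S^n;r),\quad K_<(r)=\mathrm{VR}_<(S^n;r),
\]
and write $|K|$ for the realization of a complex $K$.

\subsection*{Regular simplices}
A labeled regular simplex is a tuple $\xi=(\xi_0,\dots,\xi_{n+1})$ of points of $S^n$ with $\langle\xi_i,\xi_j\rangle=-c_0$ for $i\ne j$; in particular $|\xi_i-\xi_j|>\sqrt2$. The Gram matrix of any $a$ of the $\xi_i$ is $(1+c_0)I-c_0J$, with $J$ the all-ones matrix of size $a$. Its eigenvalues are $1+c_0$ and $1+c_0-ac_0=c_0$, so any $a$ of the $\xi_i$ form a basis of $\mathbb R^a$. Moreover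
\begin{equation}\label{eq:regular}
\sum_i\xi_i=0,\qquad\sum_i\xi_i\xi_i^T=\frac Na\,I .
\end{equation}
The first identity holds because $|\sum\xi_i|^2=N-N(N-1)c_0=0$. For the second, the matrix on the left sends $\xi_j$ to $\xi_j-c_0\sum_{i\ne j}\xi_i=(1+c_0)\xi_j$, and $1+c_0=N/a$. Fix one labeled regular simplex $\xi^0$. Every other one is $O\xi^0$ for a unique $O\in\mathrm O(a)$: the linear map with $\xi^0_i\mapsto\xi_i$ for $i\ge1$ preserves a Gram matrix, so it is orthogonal, and it sends $\xi^0_0$ to $\xi_0$ by \eqref{eq:regular}. Let $\mathcal R$ be the set of unlabeled regular simplices, with the quotient topology from $\mathrm O(a)\to\mathcal R$, $O\mapsto O\xi^0$, a map whose fibers have $N!$ elements. The reflection in the hyperplane orthogonal to $\xi^0_i-\xi^0_j$ exchanges these two vertices and fixes the others. Hence $\mathrm{SO}(a)$ is transitive on $\mathcal R$ and $\mathcal R\cong\mathrm{SO}(n+1)/A_{n+2}$.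

\subsection*{Convexity and matrices}
\begin{enumerate}
\item[(C1)] (Carath\'eodory.) If $K\subset\mathbb R^a$ and $0\in\operatorname{conv}K$, then $0=\sum_{i=0}^k\lambda_ix_i$ with distinct $x_i\in K$, $\lambda_i>0$, $\sum\lambda_i=1$ and $k\le a$.
\item[(C2)] (Separation.) A finite subset $K$ of a nonzero Euclidean space $E$ satisfies $0\notin\operatorname{conv}K$ if and only if there is a unit vector $z\in E$ with $\langle x,z\rangle>0$ for all $x\in K$. For $K\subset S^n$ this says that $K$ lies in an open hemisphere.
\item[(C3)] If $M$ is a square matrix with columns $v_1,\dots,v_a$, then $MM^T$ and the Gram matrix $M^TM$ have the same eigenvalues. If these are $\ge\lambda$, then $\sum_j\langle u,v_j\rangle^2=|M^Tu|^2\ge\lambda|u|^2$ for all $u$.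
\item[(C4)] (Polar decomposition.) An invertible real matrix $T$ is uniquely $T=QP$ with $Q$ orthogonal and $P$ symmetric positive definite. Here $P=(T^TT)^{1/2}$, the eigenvalues of $P$ are the singular values of $T$, and the \emph{polar factor} $Q=TP^{-1}$ depends continuously on $T$.
\end{enumerate}

\subsection*{Measures}
A sequence of finite positive measures $\mu_\ell$ on $S^n$ converges \emph{weakly} to $\mu$ if $\int f\,d\mu_\ell\to\int f\,d\mu$ for every continuous $f$.
\begin{enumerate}
\item[(M1)] Since $S^n$ is compact, $d_W$ metrizes weak convergence of probability measures. So continuity of maps between thickenings can be tested on weakly convergent sequences.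
\item[(M2)] If $\mu_\ell\to\mu$ weakly and $g_\ell\to g$ uniformly, with $g_\ell,g$ continuous, then $\int g_\ell\,d\mu_\ell\to\int g\,d\mu$, because $|\int(g_\ell-g)\,d\mu_\ell|\le\|g_\ell-g\|_\infty\,\mu_\ell(S^n)$. Also, a sum of continuously varying measures with continuously varying coefficients varies continuously; in particular linear homotopies of measures are continuous.
\item[(M3)] If $\mu_\ell\to\mu$ weakly and $C$ is closed, then $\mu(C)\ge\limsup\mu_\ell(C)$.
\end{enumerate}

\subsection*{Homotopy theory}
A \emph{weak equivalence} is a map that induces a bijection on path components and isomorphisms on all homotopy groups at all base points; between path-connected spaces one base point suffices. If two of $f$, $g$, $gf$ are homotopy equivalences, so is the third, and the same holds for weak equivalences (\emph{two-out-of-three}).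
\begin{enumerate}
\item[(H1)] A compact subset of $|K|$ lies in a finite subcomplex. A map out of $|K|$ is continuous if it is continuous on each closed simplex; in particular $\iota$ is continuous.
\item[(H2)] (Whitehead.) A weak equivalence between CW complexes is a homotopy equivalence. An inclusion $B\subset A$ is a weak equivalence if for all $j\ge0$ every map $(D^j,S^{j-1})\to(A,B)$ is homotopic relative to $S^{j-1}$ to a map into $B$.
\item[(H3)] The \emph{double mapping cylinder} of $A\xleftarrow{f}C\xrightarrow{g}B$ is the quotient of $A\sqcup(C\times[0,1])\sqcup B$ by $(x,0)\sim f(x)$ and $(x,1)\sim g(x)$. A commutative map of such diagrams that consists of three homotopy equivalences induces a homotopy equivalence of double mapping cylinders.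
\end{enumerate}

\section{Sets of small diameter that surround the origin}\label{sec:rigid}

On the circle, rigidity came from adding arc lengths. In general it comes from a linear relation $0=\sum\lambda_ix_i$, paired with the points of the set. The first pairing already locates the threshold $r_n$.

\begin{lemma}\label{lem:weights}
Let $-1<c<1$ and let $K\subset S^n$ satisfy $\langle x,y\rangle\ge-c$ for all $x,y\in K$. If $0=\sum_{i=0}^k\lambda_ix_i$ with $x_i\in K$, $\lambda_i>0$ and $\sum\lambda_i=1$, then $c>0$, $\lambda_i\le\frac c{1+c}$ for all $i$, and $k+1\ge1+\frac1c$. In particular, $0\notin\operatorname{conv}K$ if $c<c_0$.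
\end{lemma}

\begin{proof}
Pairing the relation with $x_i$ gives $\lambda_i=-\sum_{j\ne i}\lambda_j\langle x_i,x_j\rangle\le c(1-\lambda_i)$, that is, $(1+c)\lambda_i\le c$. So $c>0$, and summing over $i$ gives $1+c\le(k+1)c$. If $c<c_0$, then $k+1>1+a$, which contradicts the bound $k\le a$ that (C1) allows us to assume.
\end{proof}

For $c$ slightly above $c_0$ the upper bound on the weights is nearly $1/N$, so all $N$ weights are nearly $1/N$, and all the inequalities used are nearly equalities. The next lemma makes this quantitative.

\begin{lemma}[Clusters]\label{lem:clusters}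
Let $0\le\eta\le\varepsilon$ and let $K\subset S^n$ be finite with $\langle x,y\rangle\ge-c$ for all $x,y\in K$ and $0\in\operatorname{conv}K$.
\begin{enumerate}
\item[(a)] There is a regular simplex $\xi$ such that every point of $K$ is within Euclidean distance $\gamma$ of some vertex $\xi_i$, and every vertex has a point of $K$ within distance $\gamma$.
\item[(b)] The relation $|x-y|<\frac12$ is an equivalence relation on $K$ with exactly $N$ classes $K_0,\dots,K_{n+1}$, the \emph{clusters} of $K$, where $K_i=\{x\in K:|x-\xi_i|\le\gamma\}$.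
\item[(c)] If $K'\subset K$ misses one of the clusters, then $0\notin\operatorname{conv}K'$.
\end{enumerate}
If $\eta=0$, then $K$ is the vertex set of a regular simplex.
\end{lemma}

\begin{proof}
\emph{Step 1: a nearly regular simplex in $K$.} Take a relation $0=\sum_{i=0}^k\lambda_ix_i$ as in (C1). By Lemma~\ref{lem:weights} and $c<\frac1n$ we have $k+1>n+1$, so $k=n+1$. The upper bound on the other $n+1$ weights gives
\[
\lambda_i\ge1-\frac{(n+1)c}{1+c}=\frac{1-nc}{1+c}\ge\frac1{4a},
\]
because $1-nc=\frac1a-n\eta\ge\frac1{2a}$ and $1+c\le2$. It also gives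
\begin{equation}\label{eq:slack}
c-(1+c)\lambda_i\le c-(1-nc)=ac-1=a\eta .
\end{equation}
Pairing the relation with $x_i$ once more, $\sum_{j\ne i}\lambda_j(\langle x_i,x_j\rangle+c)=c-(1+c)\lambda_i\le a\eta$. The terms are nonnegative and $\lambda_j\ge\frac1{4a}$, so
\begin{equation}\label{eq:zeta}
0\le\langle x_i,x_j\rangle+c\le\zeta:=4a^2\eta\qquad(i\ne j).
\end{equation}
Note that $\zeta\le\frac1{5000a^{10}}$. Since $\langle x_i,x_j\rangle+c_0\in[-\eta,\zeta-\eta]$, also $|\langle x_i,x_j\rangle+c_0|\le\zeta$. So for each $i$ the Gram matrix of $\{x_j\}_{j\ne i}$ differs from the regular one by a symmetric $a\times a$ matrix with zero diagonal and entries at most $\zeta$ in absolute value, which has norm $\le n\zeta$. Its least eigenvalue is at least $c_0-n\zeta\ge\frac1{2a}$. Hence $\{x_j\}_{j\ne i}$ is a basis, and (C3) gives $\frac1{2a}|u|^2\le\sum_{j\ne i}\langle u,x_j\rangle^2$, so that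
\begin{equation}\label{eq:basis}
|u|\le\sqrt2\,a\max_{j\ne i}|\langle u,x_j\rangle|\qquad(u\in\mathbb R^a,\ 0\le i\le n+1).
\end{equation}

\emph{Step 2: every $y\in K$ is within $25a^5\eta$ of some $x_i$.} We first find $i$ with $\langle y,x_i\rangle$ close to $1$. This alone bounds $|y-x_i|$ only by a multiple of $\sqrt\eta$, so we then improve it to a linear bound with \eqref{eq:basis}. Write $y=\sum\beta_ix_i$. Replacing $\beta_i$ by $\beta_i+s\lambda_i$ with $s=\max_i(-\beta_i/\lambda_i)$, we may assume that all $\beta_i\ge0$ and $\beta_l=0$ for some $l$. Let $\beta=\sum\beta_i>0$. By \eqref{eq:zeta},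
\[
-c\le\langle y,x_l\rangle=\sum_{i\ne l}\beta_i\langle x_i,x_l\rangle\le-\beta(c-\zeta),
\]
so $\beta\le\frac c{c-\zeta}$. Also $1=\sum\beta_i\langle y,x_i\rangle\le\beta\max_i\langle y,x_i\rangle$. So for some $i$ we have $\langle y,x_i\rangle\ge1-\zeta/c\ge1-a\zeta$. Pair the relation $\sum\lambda_jx_j=0$ with $y$ and use \eqref{eq:slack}:
\[
\sum_{j\ne i}\lambda_j(\langle y,x_j\rangle+c)=c(1-\lambda_i)-\lambda_i\langle y,x_i\rangle\le c-(1+c)\lambda_i+a\zeta\le a(\eta+\zeta).
\]
The terms are again nonnegative, so $0\le\langle y,x_j\rangle+c\le4a^2(\eta+\zeta)\le17a^4\eta$ for $j\ne i$, where we used $4a^2\le a^4$. By \eqref{eq:zeta} the number $\langle x_i,x_j\rangle+c$ lies in the same interval $[0,17a^4\eta]$. Hence $|\langle y-x_i,x_j\rangle|\le17a^4\eta$ for all $j\ne i$, and \eqref{eq:basis} gives $|y-x_i|\le17\sqrt2\,a^5\eta\le25a^5\eta$.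

\emph{Step 3: a regular simplex within $6a^5\eta$ of $(x_i)$.} Let $M_0$ and $M$ be the matrices with columns $\xi^0_1,\dots,\xi^0_{n+1}$ and $x_1,\dots,x_{n+1}$, and let $T=MM_0^{-1}$, so that $T\xi_i^0=x_i$ for $i\ge1$. For $u=M_0v$ we have $|u|^2\ge c_0|v|^2$ and
\[
|\langle(T^TT-I)u,u\rangle|=|v^T(M^TM-M_0^TM_0)v|\le n\zeta|v|^2\le na\zeta|u|^2 .
\]
So $|T^TT-I|\le na\zeta$. Let $T=OP$ be the polar decomposition. Since $|p-1|\le|p^2-1|$ for $p\ge0$, we get $|P-I|\le na\zeta$. Put $\xi=O\xi^0$. For $i\ge1$, $|x_i-\xi_i|=|O(P-I)\xi_i^0|\le na\zeta\le4a^4\eta\le2a^5\eta$. For $u=x_0-\xi_0$ and $j\ge1$,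
\[
\langle u,x_j\rangle=(\langle x_0,x_j\rangle+c_0)-\langle\xi_0,x_j-\xi_j\rangle,
\]
so $|\langle u,x_j\rangle|\le(1+na)\zeta\le a^2\zeta$, and \eqref{eq:basis} with $i=0$ gives $|u|\le\sqrt2a^3\zeta\le6a^5\eta$. With Step 2 this proves (a), since $25+6=31$. If $\eta=0$, then $\gamma=0$ and $K$ is the vertex set of $\xi$.

\emph{Step 4: clusters.} Since $\gamma\le\frac1{16}$, two points within $\gamma$ of the same vertex are at distance $\le\frac18$, and two points within $\gamma$ of different vertices are at distance $>\sqrt2-\frac18>1$. This proves (b). If $0\in\operatorname{conv}K'$, then (b) applied to $K'$ says that the relation has $N$ classes on $K'$. These classes are the nonempty sets among the $K'\cap K_i$, so $K'$ meets every cluster. This proves (c).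
\end{proof}

The simplex $\xi$ depends on choices, but the clusters do not, since the relation in (b) involves only $K$. We also need a converse: a set that comes near all vertices of a regular simplex surrounds the origin.

\begin{lemma}\label{lem:converse}
Let $\xi$ be a regular simplex. Then $\max_i\langle u,\xi_i\rangle\ge c_0$ for every unit vector $u$. If $|x_i-\xi_i|<c_0$ for all $i$, then $0\in\operatorname{conv}\{x_0,\dots,x_{n+1}\}$.
\end{lemma}

\begin{proof}
Let $t_i=\langle u,\xi_i\rangle$ and $t_*=\max t_i$. By \eqref{eq:regular}, $\sum t_i=0$ and $\sum t_i^2=N/a$. Since $-1\le t_i\le t_*$, we get $0\ge\sum(t_i+1)(t_i-t_*)=\frac Na-Nt_*$, so $t_*\ge c_0$. Hence $\max_i\langle u,x_i\rangle>0$ for every unit $u$. No unit vector $z=-u$ has $\langle z,x_i\rangle>0$ for all $i$, and (C2) applies.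
\end{proof}

\section{Moving points along great circles}\label{sec:move}

All deformations of supports will use one map. For $x,z\in S^n$ with $\langle x,z\rangle\ge0$ and $t\in[0,1]$ let
\[
h_{z,t}(x)=\frac{(1-t)x+tz}{|(1-t)x+tz|}.
\]
The denominator has square $(1-t)^2+t^2+2t(1-t)\langle x,z\rangle\ge\frac12$, so $h$ is continuous on the compact set $\Omega=\{(x,z,t):\langle x,z\rangle\ge0\}$. It satisfies $h_{z,0}(x)=x$, $h_{z,1}(x)=z$ and $h_{z,t}(z)=z$, and $\langle h_{z,t}(x),z\rangle>0$ whenever $\langle x,z\rangle>0$. We need to control distances when two points move toward the same target and when they move toward two vertices of a regular simplex.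

\begin{lemma}[Same target]\label{lem:same}
If $\langle x,z\rangle\ge0$ and $\langle y,z\rangle\ge0$, then $d(h_{z,t}(x),h_{z,t}(y))\le d(x,y)$ for all $t\in[0,1]$. In particular $|h_{z,t}(x)-z|\le|x-z|$.
\end{lemma}

\begin{proof}
For $t=1$ the left side is $0$. For $t<1$ put $s=\frac t{1-t}$, $v=x+sz$, $w=y+sz$, $q=\langle x,y\rangle$ and $S=s(\langle x,z\rangle+\langle y,z\rangle)+s^2\ge0$. Then $\langle v,w\rangle=q+S$, $|v|,|w|\ge1$ and $\frac12(|v|^2+|w|^2)=1+S$. We must show $\langle v,w\rangle\ge q|v||w|$. If $q\le0$, then $q|v||w|\le q\le q+S$. If $0<q\le1$, then $q|v||w|\le q(1+S)\le q+S$. The last claim is the case $y=z$.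
\end{proof}

The hemisphere condition cannot be dropped. On the circle, with $z$ at angle $0$, the formula for $h_{z,1/2}$ halves angles in $(-\pi,\pi)$, so the points $\pm(\pi-\beta)$, at distance $2\beta$ for small $\beta$, go to points at distance $\pi-\beta$.

\begin{lemma}[Different targets]\label{lem:diff}
Let $0<\eta\le\varepsilon$, let $\xi$ be a regular simplex, $i\ne j$, and let $x,y\in S^n$ satisfy $|x-\xi_i|\le D$ and $|y-\xi_j|\le D$. Put $x_t=h_{\xi_i,t}(x)$ and $y_t=h_{\xi_j,t}(y)$. If $\langle x,y\rangle\ge-c$, respectively $>-c$, then $\langle x_t,y_t\rangle\ge-c$, respectively $>-c$, for all $t\in[0,1]$.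
\end{lemma}

\begin{proof}
Let $v=(1-t)x+t\xi_i$, $w=(1-t)y+t\xi_j$, $q=\langle x,y\rangle$ and $b=\langle x-\xi_i,y-\xi_j\rangle$, so $|b|\le D^2$. Expanding $b$ gives $\langle x,\xi_j\rangle+\langle\xi_i,y\rangle=q-c_0-b$. Therefore
\[
\langle v,w\rangle=(1-t)^2q+t(1-t)(q-c_0-b)-t^2c_0=(1-t)q-tc_0-t(1-t)b .
\]
Also $|v|^2=1-t(1-t)|x-\xi_i|^2$ and $|w|^2=1-t(1-t)|y-\xi_j|^2$, so $|v||w|\ge1-t(1-t)D^2>0$. Since $c>0$,
\begin{align*}
|v||w|\bigl(\langle x_t,y_t\rangle+c\bigr)&\ge(1-t)q-tc_0+c-t(1-t)(1+c)D^2\\
&\ge(1-t)(q+c)+t\bigl(\eta-(1+c)D^2\bigr).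
\end{align*}
By \eqref{eq:const} and $\eta>0$, the last bracket is positive. So the right side is $\ge0$ if $q\ge-c$, and $>0$ if $q>-c$.
\end{proof}

The terms $(1-t)(q+c)+t\eta$ form the convex combination seen on the circle, and $(1+c)D^2$ is the quadratic error. Finally we record the continuity of pushing measures forward along $h$.

\begin{lemma}\label{lem:push}
Let $\nu_\ell\to\nu$ weakly, $z_\ell\to z$ in $S^n$ and $t_\ell\to t$ in $[0,1]$, where $\nu_\ell,\nu$ are finite positive measures supported in $\{\langle\cdot,z_\ell\rangle\ge0\}$ and $\{\langle\cdot,z\rangle\ge0\}$. Then $(h_{z_\ell,t_\ell})_*\nu_\ell\to(h_{z,t})_*\nu$ weakly.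
\end{lemma}

\begin{proof}
Let $f$ be continuous on $S^n$. By the Tietze extension theorem, $f\circ h$ extends from $\Omega$ to a continuous function $\tilde f$ on the compact space $S^n\times S^n\times[0,1]$. It is uniformly continuous, so $\tilde f(\cdot,z_\ell,t_\ell)\to\tilde f(\cdot,z,t)$ uniformly. By (M2), $\int f\,d(h_{z_\ell,t_\ell})_*\nu_\ell=\int\tilde f(\cdot,z_\ell,t_\ell)\,d\nu_\ell\to\int\tilde f(\cdot,z,t)\,d\nu=\int f\,d(h_{z,t})_*\nu$.
\end{proof}

\section{The metric thickenings}\label{sec:thick}

For a thickening $X$ of $S^n$ let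
\[
W=\{\mu\in X:0\notin\operatorname{conv}\operatorname{supp}\mu\},\qquad V=X\setminus W,
\]
and let $m(\mu)=\int x\,d\mu(x)\in\mathbb R^a$ be the mean, a continuous function of $\mu$ with $m(\mu)\in\operatorname{conv}\operatorname{supp}\mu$. On $W$ the mean does not vanish; put $\hat m=m/|m|\colon W\to S^n$.

\subsection{Measures supported in a hemisphere}

One would like to slide $\operatorname{supp}\mu$ to the point $\hat m(\mu)$. The support lies in some open hemisphere, but not necessarily in the one centered at $\hat m(\mu)$, and Lemma~\ref{lem:same} needs the latter. So we first remove the mass outside it.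

\begin{proposition}\label{prop:W}
Let $X$ be $X_\le(r)$ or $X_<(r)$ for any $r>0$. Then $\hat m\colon W\to S^n$ is a homotopy equivalence.
\end{proposition}

\begin{proof}
The map $x\mapsto\delta_x$ is a right inverse of $\hat m$. We deform the identity of $W$ to $\mu\mapsto\delta_{\hat m(\mu)}$. Let $w_\mu(x)=\max(0,\langle x,m(\mu)\rangle)$. Then $\int w_\mu\,d\mu\ge\int\langle x,m(\mu)\rangle\,d\mu(x)=|m(\mu)|^2>0$, so $\mu'=w_\mu\mu/\int w_\mu\,d\mu$ is a probability measure. If $\mu_\ell\to\mu$, then $w_{\mu_\ell}\to w_\mu$ uniformly, so $\mu'$ depends continuously on $\mu$ by (M2). The homotopy $(1-t)\mu+t\mu'$ has supports inside $\operatorname{supp}\mu$ and therefore stays in $W$. Now follow it by $(h_{z,t})_*\mu'$ with $z=\hat m(\mu)$. The support of $\mu'$ lies in the open hemisphere centered at $z$, which $h_{z,t}$ preserves, so $0$ stays outside the convex hull of the support. Distances do not increase by Lemma~\ref{lem:same}, so the measure stays in $W$. The homotopy is continuous by Lemma~\ref{lem:push}, and it ends at $\delta_z$.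
\end{proof}

For the rest of this section $X$ is either $X_\le(r)$ with $r_n\le r<r_n+\varepsilon$ or $X_<(r)$ with $r_n<r<r_n+\varepsilon$. In both cases $0\le\eta<\varepsilon$ and Lemma~\ref{lem:clusters} applies to the support of every $\mu\in V$.

\subsection{The smallest cluster mass}

For $\mu\in V$ let $K_0,\dots,K_{n+1}$ be the clusters of $\operatorname{supp}\mu$ and $p_i=\mu(K_i)>0$. Define
\[
e(\mu)=\min_ip_i\in(0,\tfrac1N]\quad\text{on }V,\qquad e=0\quad\text{on }W .
\]
The support of a measure is not a continuous function of the measure: points of small mass may appear far from the limiting support. The next lemma says that the clusters, taken together with their masses, nevertheless vary continuously.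

\begin{lemma}\label{lem:cont}
\begin{enumerate}
\item[(a)] If $\mu_\ell\to\mu$ in $X$ and $\mu\in V$, then for large $\ell$ we have $\mu_\ell\in V$, and the clusters $K^\ell_i$ of $\mu_\ell$ can be labeled so that $\mu_\ell|_{K_i^\ell}\to\mu|_{K_i}$ weakly for each $i$.
\item[(b)] The function $e\colon X\to[0,\frac1N]$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\xi$ be as in Lemma~\ref{lem:clusters} for $\operatorname{supp}\mu$, so that $K_i$ lies within $\gamma\le\rho$ of $\xi_i$. Let $B_i=\{x\in S^n:|x-\xi_i|<2\rho\}$, and take continuous $\chi_i\colon S^n\to[0,1]$ equal to $1$ where $|x-\xi_i|\le\rho$ and to $0$ outside $B_i$. Since $4\rho\le\frac14$, points in the same $B_i$ are at distance $<\frac12$ and points in different ones are at distance $>\sqrt2-\frac14>\frac12$; in particular the $B_i$ are disjoint and $\sum_j\chi_j\le1$. As $\int\chi_i\,d\mu_\ell\to\int\chi_i\,d\mu=p_i>0$, the set $\operatorname{supp}\mu_\ell$ meets every $B_i$ for large $\ell$. Then $\mu_\ell\in V$ by Lemma~\ref{lem:converse}, because $2\rho<c_0$. The $N$ nonempty sets $\operatorname{supp}\mu_\ell\cap B_i$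 lie in $N$ different clusters, and there are exactly $N$ clusters, so there is a unique labeling with $K_i^\ell\supset\operatorname{supp}\mu_\ell\cap B_i$. With this labeling $\chi_j=0$ on $K_i^\ell$ for $j\ne i$. Hence for continuous $f$,
\[
\Bigl|\int_{K_i^\ell}f\,d\mu_\ell-\int f\chi_i\,d\mu_\ell\Bigr|=\Bigl|\int_{K_i^\ell}f\Bigl(1-\sum_j\chi_j\Bigr)d\mu_\ell\Bigr|\le\|f\|_\infty\int\Bigl(1-\sum_j\chi_j\Bigr)d\mu_\ell .
\]
The right side tends to $0$ because $\sum_j\chi_j=1$ on $\operatorname{supp}\mu$, and $\int f\chi_i\,d\mu_\ell\to\int f\chi_i\,d\mu=\int_{K_i}f\,d\mu$.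

(b) At points of $V$, take $f=1$ in (a). Let $\mu_\ell\to\mu\in W$ and suppose $e(\mu_\ell)\ge e_0>0$ along a subsequence. Let $\xi^\ell=O_\ell\xi^0$ be as in Lemma~\ref{lem:clusters} for $\operatorname{supp}\mu_\ell$. Since $\mathrm O(a)$ is compact, we may assume $\xi^\ell_i\to\xi_i$ for a regular simplex $\xi$. For large $\ell$ the cluster $K_i^\ell$ lies in the closed set $C_i=\{|x-\xi_i|\le2\rho\}$, so $\mu(C_i)\ge e_0$ by (M3). Thus $\operatorname{supp}\mu$ meets every $C_i$, and $0\in\operatorname{conv}\operatorname{supp}\mu$ by Lemma~\ref{lem:converse}, a contradiction.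
\end{proof}

So $V=\{e>0\}$ is open and $W$ is closed. To glue we need an open cover, so we enlarge $W$ to
\[
U=\{e<\tfrac1N\},\qquad X=U\cup V .
\]
On $U$ the cluster masses are not all equal, so one can subtract the same amount of mass from every cluster until the lightest one is empty, and something is left.

\begin{lemma}\label{lem:U}
$W$ is a deformation retract of $U$.
\end{lemma}

\begin{proof}
For $t\in[0,1]$ let $T_t=\mathrm{id}$ on $W$, and for $\mu\in U\cap V$ with $e=e(\mu)$ let
\[
T_t(\mu)=\frac1{1-Nte}\sum_i\frac{p_i-te}{p_i}\,\mu|_{K_i}.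
\]
Since $Ne<1$ and $\sum_i(p_i-te)=1-Nte$, this is a probability measure supported in $\operatorname{supp}\mu$, and $T_0\mu=\mu$. For $t<1$ the support and the clusters are unchanged, and $e(T_t\mu)=\frac{(1-t)e}{1-Nte}\le e<\frac1N$. For $t=1$ the support misses a cluster of $\operatorname{supp}\mu$, so $T_1\mu\in W$ by Lemma~\ref{lem:clusters}(c). On the open set $(U\cap V)\times[0,1]$ continuity follows from Lemma~\ref{lem:cont}(a). For $\mu\in U\cap V$ the mass of the $i$th cluster changes by $\frac{p_i-te}{1-Nte}-p_i=\frac{te(Np_i-1)}{1-Nte}$, so in total variation norm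
\[
\|T_t\mu-\mu\|=\sum_i\frac{te\,|Np_i-1|}{1-Nte}\le\frac{2Nte}{1-Nte}.
\]
If $\mu_\ell\to\mu\in W$, then $e(\mu_\ell)\to0$, hence $\|T_{t_\ell}\mu_\ell-\mu_\ell\|\to0$ for any $t_\ell$, and $T_{t_\ell}\mu_\ell\to\mu$.
\end{proof}

\subsection{A canonical nearby simplex}

To contract the clusters we need a regular simplex that depends continuously on $\mu\in V$. The simplex of Lemma~\ref{lem:clusters} was built from chosen points of the support and will not do. By Lemma~\ref{lem:cont} the cluster means $m_i=\frac1{p_i}\int_{K_i}x\,d\mu$ are continuous. If they were the vertices $O\xi_i^0$ of a regular simplex, \eqref{eq:regular} would give $\frac aN\sum_im_i(\xi_i^0)^T=O$. In general this matrix is nearly orthogonal, and we take its polar factor.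

\begin{lemma}\label{lem:phi}
For $\mu\in V$ with clusters labeled $K_0,\dots,K_{n+1}$, the matrix $A=\frac aN\sum_im_i(\xi_i^0)^T$ is invertible. Let $Q$ be its polar factor and $\varphi_i(\mu)=Q\xi_i^0$. Then:
\begin{enumerate}
\item[(a)] the vertex $\varphi_i(\mu)$ attached to the cluster $K_i$ does not depend on the labeling;
\item[(b)] if $\mu_\ell\to\mu$ in $V$ and clusters are labeled as in Lemma~\ref{lem:cont}, then $\varphi_i(\mu_\ell)\to\varphi_i(\mu)$;
\item[(c)] $|x-\varphi_i(\mu)|\le D$ for all $x\in K_i$;
\item[(d)] if $\operatorname{supp}\mu$ is the vertex set of a regular simplex, then $K_i=\{\varphi_i(\mu)\}$.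
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\xi=O\xi^0$ be as in Lemma~\ref{lem:clusters}, labeled so that $K_i$ is near $\xi_i$. Since $m_i\in\operatorname{conv}K_i$, $|m_i-\xi_i|\le\gamma$. By \eqref{eq:regular}, $A=O+\frac aN\sum_i(m_i-\xi_i)(\xi_i^0)^T=O(I+B)$ with $|B|\le a\gamma<\frac12$. So $A$ is invertible; write $A=QP$.

(a) Let $K'_i=K_{s(i)}$ for a permutation $s$, and let $g\in\mathrm O(a)$ satisfy $g\xi_i^0=\xi^0_{s(i)}$. The new matrix is $\frac aN\sum_im_{s(i)}(g^T\xi^0_{s(i)})^T=Ag=(Qg)(g^TPg)$, with polar factor $Qg$. So the vertex attached to $K_i'$ is $Qg\xi_i^0=Q\xi^0_{s(i)}$, the vertex previously attached to $K_{s(i)}$.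

(b) The means $m_i$ converge by Lemma~\ref{lem:cont}(a), and the polar factor is continuous by (C4).

(c) The eigenvalues of $P$ are the singular values of $I+B$, which are within $|B|$ of $1$, so $|P-I|\le|B|$. From $I+B=O^TQP$ we get $|O^TQ-(I+B)|=|O^TQ(I-P)|\le|B|$, hence $|Q-O|=|O^TQ-I|\le2|B|\le2a\gamma$. For $x\in K_i$ this gives $|x-\varphi_i(\mu)|\le|x-\xi_i|+|Q-O|\le(2a+1)\gamma\le D$.

(d) Here $K_i=\{m_i\}$ and $m_i=O'\xi_i^0$ for some $O'\in\mathrm O(a)$, so $A=O'=Q$.
\end{proof}

\subsection{Contracting the clusters}

Write $X_0=X_\le(r_n)\subset X$, and let $W_0,U_0,V_0$ be the sets $W,U,V$ formed for $X_0$. Membership in $W$ and the clusters depend only on the support, so the function $e$ of $X_0$ is the restriction of that of $X$, and $W_0,U_0,V_0$ are the intersections of $W,U,V$ with $X_0$. By Lemma~\ref{lem:clusters} with $\eta=0$ and by \eqref{eq:regular},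
\[
V_0=\Bigl\{\sum_ip_i\delta_{\xi_i}:\ \xi\in\mathcal R,\ p_i>0,\ \sum_ip_i=1\Bigr\}.
\]

\begin{lemma}\label{lem:V}
Let $r>r_n$. There is a deformation retraction of $V$ onto $V_0$ that preserves $e$. It restricts to a deformation retraction of $U\cap V$ onto $U_0\cap V_0$.
\end{lemma}

\begin{proof}
For $\mu\in V$ write $\varphi_i=\varphi_i(\mu)$. Points of $K_i$ are within $D\le\frac1{16}$ of $\varphi_i$, so they have positive inner product with it, and we can define
\[
G_t(\mu)=\sum_i(h_{\varphi_i,t})_*(\mu|_{K_i}),
\]
which does not depend on the labeling by Lemma~\ref{lem:phi}(a). Distances within a cluster do not increase by Lemma~\ref{lem:same}. Distances between different clusters stay $\le r$, respectively $<r$, by Lemma~\ref{lem:diff}, which applies since $\eta>0$. So $G_t\mu\in X$. By Lemma~\ref{lem:same} the set $h_{\varphi_i,t}(K_i)$ stays within $D\le\rho$ of $\varphi_i$. Hence $G_t\mu\in V$ by Lemma~\ref{lem:converse}. Two points of one such set are at distance $\le2\rho<\frac12$ and two points of different ones are at distance $>\sqrt2-2\rho>\frac12$, so these sets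 are the clusters of $G_t\mu$. Their masses are the $p_i$, so $e(G_t\mu)=e(\mu)$. Continuity follows from Lemmas~\ref{lem:cont}(a), \ref{lem:phi}(b) and~\ref{lem:push}. Finally $G_0=\mathrm{id}$, $G_1\mu=\sum p_i\delta_{\varphi_i}\in V_0$, and $G_t\mu=\mu$ for $\mu\in V_0$ by Lemma~\ref{lem:phi}(d). The last claim holds because $U\cap V=\{0<e<\frac1N\}$.
\end{proof}

\subsection{Gluing}

We know each piece up to homotopy equivalence. To assemble them with (H3) we identify $X$ with a double mapping cylinder, using $e$ as the cylinder coordinate.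

\begin{lemma}\label{lem:cyl}
Let $C(X)$ be the double mapping cylinder of the inclusions $U\leftarrow U\cap V\to V$. The projection $\mathrm{pr}\colon C(X)\to X$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Let $\lambda=\min(1,\max(0,3Ne-1))$, so $\lambda=0$ on the open set $U'=\{e<\frac1{3N}\}\subset U$ and $\lambda=1$ on the open set $V'=\{e>\frac2{3N}\}\subset V$. Define $s\colon X\to C(X)$ by $s(\mu)=\mu\in U$ on $U'$, by $s(\mu)=\mu\in V$ on $V'$, and by $s(\mu)=[\mu,\lambda(\mu)]$ on $U\cap V$. These three open sets cover $X$ and the definitions agree on overlaps, so $s$ is continuous, and $\mathrm{pr}\circ s=\mathrm{id}$. Define a homotopy on $C(X)$ by $[\mu,\tau]\mapsto[\mu,(1-u)\tau+u\lambda(\mu)]$, $u\in[0,1]$, for $\mu\in U\cap V$, keeping the points of $U\setminus V$ and $V\setminus U$ fixed. It joins the identity to $s\circ\mathrm{pr}$. Since $[0,1]$ is locally compact Hausdorff, $C(X)\times[0,1]$ is a quotient of $(U\sqcup(U\cap V)\times[0,1]\sqcup V)\times[0,1]$, so it suffices to check continuity on the three summands. On the middle one it is given by a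 continuous formula. The summand $U$ is covered by the open sets $U\cap V$, where the homotopy is $(\mu,u)\mapsto[\mu,u\lambda(\mu)]$, and $U'$, where it is stationary. The summand $V$ is covered by $U\cap V$, where it is $(\mu,u)\mapsto[\mu,1-u+u\lambda(\mu)]$, and $V'$, where it is stationary.
\end{proof}

\begin{proposition}\label{prop:metric}
Let $r_n<r<r_n+\varepsilon$. The inclusions of $X_\le(r_n)$ in $X_\le(r)$ and in $X_<(r)$ are homotopy equivalences. So are $X_<(r)\subset X_\le(r)$ and $X_\le(r')\subset X_<(r)$ for $r_n\le r'<r$.
\end{proposition}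

\begin{proof}
Let $X$ be $X_\le(r)$ or $X_<(r)$ and $j\colon X_0\to X$ the inclusion. The map $\hat m$ on $W$ restricts to $\hat m$ on $W_0$, so $W_0\subset W$ is a homotopy equivalence by Proposition~\ref{prop:W} and two-out-of-three. By Lemma~\ref{lem:U}, applied to $X_0$ and to $X$, so is $U_0\subset U$. By Lemma~\ref{lem:V} so are $V_0\subset V$ and $U_0\cap V_0\subset U\cap V$. By (H3) the induced map $C(j)\colon C(X_0)\to C(X)$ is a homotopy equivalence. Since $j\circ\mathrm{pr}=\mathrm{pr}\circ C(j)$, Lemma~\ref{lem:cyl} shows that $j$ is one. The remaining claims follow by two-out-of-three from $X_0\subset X_<(r)\subset X_\le(r)$ and $X_0\subset X_\le(r')\subset X_<(r)$.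
\end{proof}

\begin{remark}\label{rem:join}
The cover $X_0=U_0\cup V_0$ also shows where the space in \eqref{eq:known} comes from. For $\mu=\sum p_i\delta_{\xi_i}\in V_0$ let $\varphi(\mu)=\xi\in\mathcal R$; this is continuous by Lemma~\ref{lem:phi}. It is a homotopy equivalence $V_0\to\mathcal R$, with inverse $\xi\mapsto\frac1N\sum\delta_{\xi_i}$, by a linear homotopy of the weights. The weights are recovered from $z=m(\mu)$ by $p_i=(\langle z,\xi_i\rangle+c_0)/(1+c_0)$; conversely, for any $z$ these numbers satisfy $\sum p_i=1$ and $\sum p_i\xi_i=z$ by \eqref{eq:regular}. So $z=0$ exactly when all $p_i=\frac1N$. Thus $\hat m$ extends to $U_0$, where it is a homotopy equivalence onto $S^n$ by Proposition~\ref{prop:W} and Lemma~\ref{lem:U}. For $z=su$ with $|u|=1$ and $s>0$ we have $(1+c_0)\min_ip_i=c_0-s\max_i\langle-u,\xi_i\rangle$, and the maximum is at least $c_0$ by Lemma~\ref{lem:converse}. Solving for $s$ shows that $(\hat m,\varphi,e)$ is a bijection $U_0\cap V_0\to S^n\times\mathcal R\times(0,\frac1N)$; its inverse is continuous, since it lifts to a continuous map along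 the open quotient map induced by $\mathrm O(a)\to\mathcal R$. Hence $(\hat m,\varphi)\colon U_0\cap V_0\to S^n\times\mathcal R$ is a homotopy equivalence, and (H3) with Lemma~\ref{lem:cyl} identifies $X_0$ up to homotopy with the double mapping cylinder of the projections $S^n\leftarrow S^n\times\mathcal R\to\mathcal R$. This is the join $S^n*\mathcal R\cong\Sigma^{n+1}\mathcal R$.
\end{remark}

\section{From the open complex to the open thickening}\label{sec:open}

The inverse of the bijection $\iota$ is not continuous. An approximate inverse is obtained by redistributing mass onto a finite net with a partition of unity. This increases diameters slightly, so it maps a thickening at scale $r'$ to a complex at a larger scale $r$. The loss is harmless for the open complex, in which every finite subcomplex lives at some scale $r'<r$, provided that the thickenings do not change between $r'$ and $r$.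

\begin{lemma}\label{lem:open}
Let $0<r_1<r<\pi$, and suppose that for every $r'\in[r_1,r)$ the inclusion $X_\le(r')\subset X_<(r)$ is a weak equivalence. Then $\iota\colon|K_<(r)|\to X_<(r)$ is a weak equivalence.
\end{lemma}

\begin{proof}
Both spaces are path connected. In $|K_<(r)|$ every point is joined to a vertex, and two vertices are joined by a chain of edges along a geodesic. In $X_<(r)$ every $\mu$ is joined linearly to $\delta_x$ with $x\in\operatorname{supp}\mu$, and the $\delta_x$ form a copy of $S^n$. So we fix a base point $v\in S^n$ and consider $\pi_k$ for $k\ge1$.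

Let $r'\in[r_1,r)$ and $b=(r-r')/2$. Choose a finite set $Y\subset S^n$ containing $v$ such that the open geodesic $b$-balls around $Y$ cover $S^n$. Put $f_v(x)=\max(0,b-d(x,v))$ and $f_y(x)=\max(0,b-d(x,y))\,d(x,v)$ for $y\ne v$; the factor $d(x,v)$ serves to preserve the base point. Then $\sum_yf_y>0$ everywhere: at $x=v$ we have $f_v=b$, and at $x\ne v$ we have $f_y(x)>0$ for any $y$ with $d(x,y)<b$. Let $\psi_y=f_y/\sum_{y'}f_{y'}$ and
\[
\kappa(\mu)=\sum_{y\in Y}\Bigl(\int\psi_y\,d\mu\Bigr)y\qquad(\mu\in X_\le(r')).
\]
Let $Y_\mu$ be the set of $y$ with nonzero coefficient. Each $y\in Y_\mu$ is at distance $<b$ from some point of $\operatorname{supp}\mu$, so all distances in $\operatorname{supp}\mu\cup Y_\mu$ are $<r'+2b=r$: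
\begin{equation}\label{eq:joint}
\operatorname{supp}\mu\cup Y_\mu\in K_<(r).
\end{equation}
So $\kappa$ maps $X_\le(r')$ into the finite full subcomplex of $K_<(r)$ on $Y$. It is continuous because its barycentric coordinates are, and $\kappa(\delta_v)=v$. By \eqref{eq:joint}, two linear homotopies, stationary at the base point, are defined.
\begin{enumerate}
\item[(i)] The homotopy $(1-t)\mu+t\,\iota\kappa(\mu)$ in $X_<(r)$ joins the inclusion $X_\le(r')\subset X_<(r)$ to $\iota\kappa$.
\item[(ii)] For a finite subcomplex $L\ni v$ of $K_\le(r')$, the homotopy $(1-t)x+t\,\kappa\iota(x)$ joins the inclusion $|L|\subset|K_<(r)|$ to $\kappa\iota|_{|L|}$. It stays in the finite full subcomplex on $Y$ and the vertices of $L$, and has continuous barycentric coordinates, so it is continuous.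
\end{enumerate}

\emph{Surjectivity.} A class $\alpha\in\pi_k(X_<(r),\delta_v)$ is the image of some $\alpha'\in\pi_k(X_\le(r_1),\delta_v)$. With $\kappa$ built for $r'=r_1$, (i) gives $\alpha=\iota_*\kappa_*\alpha'$.

\emph{Injectivity.} Let $\beta\colon(S^k,*)\to(|K_<(r)|,v)$ satisfy $\iota_*[\beta]=0$. By (H1) the image of $\beta$ lies in a finite subcomplex $L\ni v$. Its finitely many simplices have diameter $<r$, so $L\subset K_\le(r')$ for some $r'\in[r_1,r)$. The class of $\iota\beta$ in $\pi_k(X_\le(r'),\delta_v)$ maps to $0$ in $\pi_k(X_<(r),\delta_v)$, so it is $0$ by hypothesis. With $\kappa$ built for this $r'$, the map $\kappa\iota\beta$ is null-homotopic, and $[\beta]=[\kappa\iota\beta]=0$ by (ii).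
\end{proof}

\section{From the open complex to the closed complex}\label{sec:closed}

In $K_\le(r)$ a simplex may have diameter exactly $r$, so there is no room for the perturbation of all vertices used above. It is enough, however, to be able to move one vertex of each simplex. Let $r\in(0,\pi)$. For $x\in\sigma\in K_\le(r)$ let
\[
T_\sigma(x)=\{y\in\sigma:\langle x,y\rangle=-c\}
\]
be the set of vertices at distance exactly $r$ from $x$. We call $x$ \emph{free in $\sigma$} if there is a unit vector $u\perp x$ with $\langle u,y\rangle>0$ for all $y\in T_\sigma(x)$. Moving $x$ in direction $u$ then brings it closer, to first order, to every point of $T_\sigma(x)$. If $T_\sigma(x)=\emptyset$, then $x$ is free, as $n\ge1$.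

\begin{lemma}\label{lem:free}
Let $\sigma\in K_\le(r)$.
\begin{enumerate}
\item[(a)] If $r\in(0,\pi)$ and $0\notin\operatorname{conv}\sigma$, then $\sigma$ has a free vertex.
\item[(b)] If $r_n<r<r_n+\varepsilon$, then $\sigma$ has a free vertex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (C2) choose a unit vector $z$ with $\langle y,z\rangle>0$ on $\sigma$, and let $x\in\sigma$ minimize $\langle x,z\rangle$; we move this farthest vertex toward $z$. Assume $T_\sigma(x)\ne\emptyset$ and let $u_0=z-\langle x,z\rangle x\perp x$. For $y\in T_\sigma(x)$ we have $\langle x,y\rangle=\cos r<1$ and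
\[
\langle u_0,y\rangle=\langle z,y\rangle-\langle x,z\rangle\langle x,y\rangle\ge\langle x,z\rangle(1-\langle x,y\rangle)>0 .
\]
So $u_0\ne0$, and $u=u_0/|u_0|$ works.

(b) Suppose that no vertex is free. We show that each cluster of $\sigma$ is a single point and that all distances equal $r$, which is impossible for $N$ points when $r>r_n$.

Let $x\in\sigma$ and $T=T_\sigma(x)\ne\emptyset$. The vectors $y+cx$, $y\in T$, lie in $x^\perp$, and $\langle u,y+cx\rangle=\langle u,y\rangle$ for $u\perp x$. Since $x$ is not free, (C2) in $x^\perp$ gives $w_y\ge0$ with $\sum w_y=1$ and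
\begin{equation}\label{eq:balance}
\sum_{y\in T}w_y\,y=-c\,x .
\end{equation}
As $c>0$, this shows $0\in\operatorname{conv}\sigma$. Let $\sigma_0,\dots,\sigma_{n+1}$ be the clusters and $\xi$ the simplex of Lemma~\ref{lem:clusters}, and let $x\in\sigma_i$. Points of one cluster are at distance $<\frac12$ and have positive inner product, so $T\cap\sigma_i=\emptyset$.

\emph{Each other cluster carries definite weight.} For $j\ne i$ let $\omega_j=\sum_{y\in T\cap\sigma_j}w_y$, and put $q_i=\frac c{1+c}$, $q_j=\frac{\omega_j}{1+c}$, so that $\sum_lq_l=1$. By \eqref{eq:balance}, $0=q_ix+\sum_y\frac{w_y}{1+c}y$ is a convex combination. Replacing each point by the vertex of its cluster changes it by at most $\gamma$, so $|\sum_lq_l\xi_l|\le\gamma$. Pairing with $\xi_j$ gives $(1+c_0)q_j-c_0\ge-\gamma\ge-\frac{c_0}2$, hence $\omega_j\ge\frac{1+c}{1+c_0}\cdot\frac{c_0}2\ge\frac{c_0}2$. In particular $T$ meets $\sigma_j$ for every $j\ne i$.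

\emph{The cluster $\sigma_i$ is a point.} Let $x'\in\sigma_i$ and $u=x'-x$. By \eqref{eq:balance},
\[
\sum_{y\in T}w_y(\langle x',y\rangle+c)=c(1-\langle x,x'\rangle)=\frac c2|u|^2,
\]
and the terms are nonnegative. For $j\ne i$ let $y_j\in T\cap\sigma_j$ minimize $\langle x',y\rangle$. Then $\omega_j(\langle x',y_j\rangle+c)\le\frac c2|u|^2$, so $0\le\langle x',y_j\rangle+c\le\frac c{c_0}|u|^2\le2|u|^2$. Since $\langle x,y_j\rangle=-c$, this reads $|\langle u,y_j\rangle|\le2|u|^2$. So $u$ is orthogonal up to second order to $a$ vectors that are close to a basis $\{\xi_j\}_{j\ne i}$. By (C3), $\sum_{j\ne i}\langle u,\xi_j\rangle^2\ge c_0|u|^2$, and $|y_j-\xi_j|\le\gamma$ with $a\gamma\le\frac12$. By the triangle inequality in $\mathbb R^a$,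
\[
2\sqrt a\,|u|^2\ge\Bigl(\sum_{j\ne i}\langle u,y_j\rangle^2\Bigr)^{1/2}\ge\Bigl(\frac1{\sqrt a}-\sqrt a\,\gamma\Bigr)|u|\ge\frac{|u|}{2\sqrt a}.
\]
Thus $u=0$ or $|u|\ge\frac1{4a}$. But $|u|\le2\gamma\le\rho<\frac1{4a}$, so $x'=x$.

Hence $\sigma=\{x_0,\dots,x_{n+1}\}$ with $\sigma_i=\{x_i\}$, and since $T_\sigma(x_i)$ meets all other clusters, $\langle x_i,x_j\rangle=-c$ for all $i\ne j$. Then $0\le|\sum x_i|^2=N(1-ac)=-Na\eta<0$, a contradiction.
\end{proof}

Only the last line uses $\eta>0$; for $\eta=0$ the argument ends with the regular simplices, which by \eqref{eq:regular} have no free vertex.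

The free vertices of a simplex and of its faces need not be compatible, so they do not define a simplicial map. Instead we assign to each simplex $\sigma$ a contractible subcomplex, increasing with $\sigma$, and extend maps cell by cell inside these subcomplexes. The subcomplex is spanned by a neighborhood $R(\sigma)$ of $\sigma$, and the moved free vertex $q_\sigma$ is its cone point. So $R(\sigma)$ must contain $q_\sigma$, which asks for a comparatively large ball around the free vertex, and must lie within distance $<r$ of $q_\sigma$, which asks for much smaller balls around the other vertices. Monotonicity then asks that the radii for a face be no larger than the smaller radius for the simplex.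

\begin{lemma}\label{lem:closed}
Let $0<r<\pi$, and let $\mathcal K$ be either $K_\le(r)$ or $\{\sigma\in K_\le(r):0\notin\operatorname{conv}\sigma\}$. Suppose that $K_<(r)\subset\mathcal K$ and that every simplex of $\mathcal K$ has a free vertex. Then $|K_<(r)|\subset|\mathcal K|$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Let $L\subset\mathcal K$ be a finite subcomplex of dimension $k$ and $L_0=L\cap K_<(r)$, a subcomplex that contains all vertices of $L$. We construct a homotopy $H\colon|L|\times[0,1]\to|\mathcal K|$, stationary on $|L_0|$, from the inclusion to a map into $|K_<(r)|$. This suffices: by (H1) a map $(D^j,S^{j-1})\to(|\mathcal K|,|K_<(r)|)$ has image in some such $|L|$ and sends $S^{j-1}$ into $|L|\cap|K_<(r)|=|L_0|$. Composing with $H$ deforms it into $|K_<(r)|$ relative to $S^{j-1}$, and (H2) applies.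

\emph{Radii.} For $\sigma\in L$ fix a free vertex $x_\sigma$ with direction $u_\sigma$, and let $T_\sigma=T_\sigma(x_\sigma)$. Choose $g\in(0,1]$ smaller than the finitely many positive numbers $\langle u_\sigma,y\rangle$ for $y\in T_\sigma$ and $\langle x_\sigma,y\rangle+c$ for $y\in\sigma\setminus T_\sigma$, $\sigma\in L$. Choose $0<b\le\min(g,r/2)$. In the second case for $\mathcal K$, fix unit vectors $z_\sigma$ with $\langle y,z_\sigma\rangle>0$ on $\sigma$ and require also $b<\langle y,z_\sigma\rangle$ for all $y\in\sigma\in L$. Let $\beta_d=b\,(g/16)^{k-d}$ for $-1\le d\le k$. For $\sigma\in L$ of dimension $d$ put, with open geodesic balls,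
\[
R(\sigma)=B(x_\sigma,\beta_d)\cup\bigcup_{y\in\sigma}B(y,\beta_{d-1}),\qquad q_\sigma=\cos\theta\,x_\sigma+\sin\theta\,u_\sigma,\quad\theta=\frac{\beta_d}2 .
\]
Then $q_\sigma\in R(\sigma)$. If $\sigma'\subset\sigma$ is a proper face, all balls in $R(\sigma')$ have centers in $\sigma$ and radii $\le\beta_{d-1}$, so $R(\sigma')\subset R(\sigma)$.

\emph{Claim: $d(q_\sigma,y')<r$ for all $y'\in R(\sigma)$.} If $y'\in B(x_\sigma,\beta_d)$, then $d(q_\sigma,y')<\frac32\beta_d<r$. Now let $y\in\sigma\setminus\{x_\sigma\}$, and note $\theta\le g/2\le1/2$. If $y\in T_\sigma$, then $|c|<1$, $1-\cos\theta\le\theta^2/2$ and $\sin\theta\ge\theta/2$ give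
\[
\langle q_\sigma,y\rangle=-c\cos\theta+\langle u_\sigma,y\rangle\sin\theta\ge-c-\frac{\theta^2}2+\frac{g\theta}2\ge-c+\frac{g\theta}4 .
\]
If $y\notin T_\sigma$, then $\langle q_\sigma,y\rangle\ge\langle x_\sigma,y\rangle-|q_\sigma-x_\sigma|\ge-c+g-\theta\ge-c+\frac{g\theta}4$. Since $\frac{g\theta}4=2\beta_{d-1}$, every $y'\in B(y,\beta_{d-1})$ has $\langle q_\sigma,y'\rangle\ge\langle q_\sigma,y\rangle-|y-y'|>-c$. This proves the claim.

\emph{Carriers.} Let $E_\le(\sigma)$ and $E_<(\sigma)$ be the full subcomplexes of $K_\le(r)$ and $K_<(r)$ on the vertex set $R(\sigma)$. By the claim, adding $q_\sigma$ to a simplex of either complex gives a simplex of the same complex. So both are cones, and their realizations are contractible. Both increase with $\sigma$; $E_<(\sigma)\subset E_\le(\sigma)$; $\sigma\in E_\le(\sigma)$; and $\sigma\in E_<(\sigma)$ if $\sigma\in L_0$. Finally $E_\le(\sigma)\subset\mathcal K$. In the first case this is automatic. In the second, each $y'\in R(\sigma)$ is within $b$ of some $y\in\sigma$, so $\langle y',z_\sigma\rangle>0$, and no finite subset of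 $R(\sigma)$ has $0$ in its convex hull.

\emph{Extension.} Define $f\colon|L|\to|K_<(r)|$ with $f(|\sigma|)\subset|E_<(\sigma)|$ by induction on dimension. On $|L_0|$ let $f$ be the identity. For $\sigma\notin L_0$, the map $f$ is already defined on the sphere $\partial|\sigma|$, with values in $|E_<(\sigma)|$ by monotonicity, and it extends over $|\sigma|$ by contractibility. Define $H$ with $H(|\sigma|\times[0,1])\subset|E_\le(\sigma)|$ in the same way. It is the inclusion at time $0$, it is $f$ at time $1$, and it is stationary on $|L_0|$. For $\sigma\notin L_0$ it is already defined on the sphere $\partial(|\sigma|\times[0,1])$, with values in $|E_\le(\sigma)|$, and it extends by contractibility.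
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The two inclusions of thickenings are homotopy equivalences by Proposition~\ref{prop:metric}, so by \eqref{eq:known} both thickenings are homotopy equivalent to $\Sigma:=\Sigma^{n+1}\,\mathrm{SO}(n+1)/A_{n+2}$. The same proposition gives the hypothesis of Lemma~\ref{lem:open} with $r_1=r_n$, so $\iota\colon|K_<(r)|\to X_<(r)$ is a weak equivalence. Composing with $X_<(r)\simeq\Sigma$ gives a weak equivalence $|K_<(r)|\to\Sigma$. The space $\Sigma$ is a CW complex, being a suspension of a compact smooth manifold, so this map is a homotopy equivalence by (H2). By Lemmas~\ref{lem:free}(b) and~\ref{lem:closed} with $\mathcal K=K_\le(r)$, the inclusion $|K_<(r)|\subset|K_\le(r)|$ is a homotopy equivalence. Three sides of the square in the theorem are now weak equivalences, so the fourth, $\iota\colon|K_\le(r)|\to X_\le(r)$, is one by two-out-of-three.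
\end{proof}

\section{Scales up to $r_n$}\label{sec:low}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
(a) By Lemma~\ref{lem:weights}, a finite set of diameter $<r_n$ does not have $0$ in its convex hull. So $X_\le(r)$ for $r<r_n$ and $X_<(r)$ for $r\le r_n$ coincide with their subspaces $W$, and $\hat m$ is a homotopy equivalence from each of them to $S^n$ by Proposition~\ref{prop:W}. These maps commute with inclusions, so $X_\le(r')\subset X_<(r)$ is a homotopy equivalence for $0<r'<r\le r_n$. By Lemma~\ref{lem:open} with any $r_1\in(0,r)$ and by (H2),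
\begin{equation}\label{eq:low}
\hat m\iota\colon|K_<(r)|\to S^n\quad\text{is a homotopy equivalence for }0<r\le r_n .
\end{equation}
For $r<r_n$ every simplex of $K_\le(r)$ has a free vertex by Lemma~\ref{lem:free}(a), so $|K_\le(r)|\simeq|K_<(r)|$ by Lemma~\ref{lem:closed}.

(b) Let $\mathcal W=\{\sigma\in K_\le(r_n):0\notin\operatorname{conv}\sigma\}$, which contains $K_<(r_n)$. By Lemmas~\ref{lem:free}(a) and~\ref{lem:closed}, $|K_<(r_n)|\subset|\mathcal W|$ is a homotopy equivalence. By \eqref{eq:low} and two-out-of-three, so is $\hat m\iota\colon|\mathcal W|\to S^n$. By Lemma~\ref{lem:clusters} with $\eta=0$, the simplices of $K_\le(r_n)$ not in $\mathcal W$ are exactly the vertex sets of the $\xi\in\mathcal R$, and their proper faces are in $\mathcal W$ by part (c) of that lemma. So $|K_\le(r_n)|$ is obtained from $|\mathcal W|$ by attaching one $(n+1)$-simplex $\Delta_\xi$ along its boundary for each $\xi\in\mathcal R$. Since $\Delta_\xi$ is the cone on $\partial\Delta_\xi$, this is the double mapping cylinder of $|\mathcal W|\leftarrow\bigsqcup_\xi\partial\Delta_\xi\to\mathcal R^{\mathrm{disc}}$,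 where $\mathcal R^{\mathrm{disc}}$ is $\mathcal R$ with the discrete topology. Applying (H3) to $\hat m\iota$ and two identity maps, we get
\[
|K_\le(r_n)|\simeq S^n\cup\bigsqcup_{\xi\in\mathcal R}\Delta_\xi,
\]
where $\Delta_\xi$ is attached by $\hat m\iota\colon\partial\Delta_\xi\to S^n$. This attaching map sends $\sum p_i\xi_i$, read as a point in the boundary of the Euclidean simplex $\operatorname{conv}\xi$, to its radial projection. The barycenter $0$ is an interior point of $\operatorname{conv}\xi$, so each ray from $0$ meets the boundary exactly once, and the attaching map is a homeomorphism. The right side is a CW complex with $n$-skeleton $S^n$, and $S^n\cup\Delta_{\xi^0}$ is a subcomplex homeomorphic to a disk. Collapsing this contractible subcomplex is a homotopy equivalence onto $\bigvee_{\xi\ne\xi^0}\Delta_\xi/\partial\Delta_\xi$, a wedge of $(n+1)$-spheres. Their number is $2^{\aleph_0}$, because $\mathrm O(a)$ has this cardinality for $a\ge2$ and $\mathrm O(a)\to\mathcal R$ is onto with finite fibers.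
\end{proof}

Comparing with Remark~\ref{rem:join}, the complex and the thickening at scale $r_n$ are built from $S^n$ by the same recipe, one $(n+1)$-simplex for each $\xi\in\mathcal R$. The thickening uses the manifold topology of $\mathcal R$, and the complex uses the discrete one.

\begin{thebibliography}{1}
\bibitem{AAF}
Michal Adamaszek, Henry Adams, Florian Frick,
\emph{Metric reconstruction via optimal transport},
arXiv:1706.04876 (2017).
\end{thebibliography}
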